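# Near-maximal intersecting sets in 3-transitive groups, read off a table of fractions

## 1. The table of a subset of a permutation group

Let $G\le\mathrm{Sym}(\Omega)$ be a finite transitive permutation group of degree $n=|\Omega|$. For $\alpha,\beta\in\Omega$ put
$$\mathcal S_{\alpha\to\beta}=\{g\in G: g(\alpha)=\beta\},$$
a coset of a point stabilizer, with $|G|/n$ elements. Write $\mathbf 1_{\alpha\beta}$ for its indicator function. To a subset $S\subseteq G$ we attach an $n\times n$ table of fractions,
$$a_{\alpha\beta}=\frac{|S\cap\mathcal S_{\alpha\to\beta}|}{|G|/n}\in[0,1].\tag{1}$$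
The entry $a_{\alpha\beta}$ says which part of $\mathcal S_{\alpha\to\beta}$ is filled by $S$. Write $|S|=c\,|G|/n$. Each $g\in S$ sends $\alpha$ to exactly one point, and exactly one point to $\beta$, so every line of the table has the same sum:
$$\sum_{\beta}a_{\alpha\beta}=c\quad\text{for all }\alpha,\qquad \sum_\alpha a_{\alpha\beta}=c\quad\text{for all }\beta.\tag{2}$$

For example, in $\mathrm{Sym}(3)$ the set $S=\{e,(12)\}$ has $|G|/n=2$, $c=1$. In $\mathrm{Sym}(4)$ the set $S=\{e,(23),(24),(12)\}$ has $|G|/n=6$, $c=\frac23$. Their tables are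
$$\frac12\begin{pmatrix}1&1&0\\1&1&0\\0&0&2\end{pmatrix},\qquad \frac16\begin{pmatrix}3&1&0&0\\1&1&1&1\\0&1&3&0\\0&1&0&3\end{pmatrix}.$$

What is the table for? The set $S$ is contained in $\mathcal S_{\alpha\to\beta}$ exactly when $a_{\alpha\beta}=c$, that is, when one entry takes the whole of its line sum. The first table has such an entry, at $(3,3)$. The second has none: its largest entry is $\frac12<\frac23$. The question below asks when a certain kind of set must have such an entry.

**Definition.** Two elements $g_1,g_2\in G$ are *intersecting* if $g_1g_2^{-1}$ fixes a point, that is, if $g_1(\alpha)=g_2(\alpha)$ for some $\alpha$. A subset $S\subseteq G$ is an *intersecting set* if every two of its elements are intersecting. The sets $\mathcal S_{\alpha\to\beta}$ are intersecting; they are the *canonical* intersecting sets. A *derangement* is a permutation without fixed points. So $g_1,g_2$ fail to intersect exactly when $g_1g_2^{-1}$ is a derangement.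

Both sets above are intersecting. In the second, $e,(23),(24)$ agree at the point $1$, and $(12)$ agrees at $3$ with $e$ and $(24)$ and at $4$ with $(23)$.

A group is *$k$-transitive* if it is transitive on ordered $k$-tuples of distinct points. Two theorems about intersecting sets are given to us.

**Fact 1** (Meagher, Spiga, Tiep). If $G$ is 2-transitive, every intersecting set in $G$ has size at most $|G|/n$.

**Fact 2** (strict-EKR property). If $G$ is 3-transitive, every intersecting set of size exactly $|G|/n$ is canonical.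

In plain words: the largest intersecting sets are the obvious ones. Is this stable? If an intersecting set is almost as large as possible, must it sit inside a canonical one? The following conjecture is taken from Venkata Raghu Tej Pantangi, "All $3$-transitive groups satisfy the strict-EKR property", arXiv:2311.13055 (2023).

**Conjecture.** There exists an absolute constant $c_0<1$ such that the following is true. If $G$ is a 3-transitive group of degree $n$ and $S$ is an intersecting set in $G$ with $|S|\ge c_0|G|/n$, then $S$ is a subset of a canonical intersecting set in $G$.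

Let us try two groups by hand. In $\mathrm{Sym}(3)$ an intersecting set has at most $|G|/n=2$ elements by Fact 1, and two intersecting elements agree at a point, so every intersecting set lies in a canonical one. In $\mathrm{Sym}(4)$ the bound $|S|\le 6$ can be seen directly. The group $V=\{e,(12)(34),(13)(24),(14)(23)\}$ is regular, so two different elements $v_1y,v_2y$ of a coset $Vy$ have quotient $v_1v_2^{-1}$, a derangement. Hence an intersecting set meets each of the six cosets of $V$ at most once. The set $\{e,(23),(24),(12)\}$ above is intersecting, has $4=\frac23\cdot 6$ elements, and lies in no canonical set. So $c_0$ must stay away from small values, and the number $\frac23$ will come back.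

## 2. Statements, and the facts they rest on

Throughout, $D=D(G)$ is the set of derangements of $G$ and $d(G)=|D|/|G|$.

**Definition.** A group $G$ is *of type (B)* if $\mathrm{PSL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$ is 3-transitive (on the $n=q+1$ points of the projective line), $q$ is odd, and $\mathrm{PGL}(2,q)\not\le G$.

Here is the smallest instance to keep in mind. Let $q=9$, $N=\mathrm{PSL}(2,9)$, let $\sigma$ be the field automorphism of order 2 and $\delta\in\mathrm{PGL}(2,9)\setminus N$. Then $\mathrm{P\Gamma L}(2,9)/N\cong C_2\times C_2$. Let $G=N\cup N\delta\sigma$. It has order $720=10\cdot9\cdot8$, the number of ordered triples of distinct points. The stabilizer of $(\infty,0,1)$ in $\mathrm{P\Gamma L}(2,9)$ is $\langle\sigma\rangle$, and $\sigma\notin G$. So $G$ is regular on such triples, hence 3-transitive, and $G$ does not contain $\mathrm{PGL}(2,9)$.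

**Theorem A.** The conjecture holds. For $n\ge60$ one may take the constant $71/72$: if $G$ is 3-transitive of degree $n\ge60$ and $S\subseteq G$ is intersecting with $|S|\ge\frac{71}{72}|G|/n$, then $S$ lies in a canonical intersecting set. For all $n$, $c_0=1-1/60!$ works.

**Theorem B.**
1. For every $\varepsilon>0$ there is $n_0(\varepsilon)$ such that if $G$ is $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$ or $\mathrm{AGL}(d,2)$, of degree $n\ge n_0(\varepsilon)$, then every intersecting $S$ with $|S|\ge(1-d(G)+\varepsilon)|G|/n$ lies in a canonical set.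
2. There is $n_0$ such that for every 3-transitive $G$ of degree $n\ge n_0$ not of type (B), every intersecting $S$ with $|S|\ge\frac23|G|/n$ lies in a canonical set.
3. Every 2-transitive $G$ with $n>4$ has an intersecting set of size $\frac{|G|}n-\frac{|D|}{n-1}+1$ that lies in no canonical set. Hence $1-d(G)$ in part 1 cannot be lowered asymptotically. Taking $G=\mathrm{P\Gamma L}(2,2^r)$, $r\to\infty$ prime, $\frac23$ in part 2 cannot be replaced by a smaller constant, and necessarily $c_0\ge\frac23$ in the conjecture.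

For type (B) only the constant $71/72$ ($n\ge60$) of Theorem A is proved, and it is not claimed to be sharp.

Besides Facts 1 and 2 we use the following.

* **Classification** (a consequence of the classification of finite simple groups; see Cameron, *Bull. LMS* 13 (1981), or Dixon–Mortimer, *Permutation Groups*, §7.7). A 3-transitive group of degree $n>24$ is $\mathrm{Alt}(n)$, $\mathrm{Sym}(n)$, $\mathrm{AGL}(d,2)$ with $n=2^d$, or satisfies $\mathrm{PSL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$ with $n=q+1$.
* **Rasala** (*J. Algebra* 45 (1977)). For $n\ge9$ the irreducible characters of $\mathrm{Sym}(n)$ other than those labelled $(n),(1^n),(n-1,1),(2,1^{n-2})$ have degree at least $n(n-3)/2$.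
* **Clifford theory.** If $N\trianglelefteq G$ and $\chi\in\mathrm{Irr}(G)$, then $\chi|_N$ is a multiple of the sum of one $G$-orbit on $\mathrm{Irr}(N)$. If $\varphi\in\mathrm{Irr}(N)$ has stabilizer $H$ in $G$, induction is a bijection from the irreducible characters of $H$ over $\varphi$ to those of $G$ over $\varphi$.
* **Gallagher's theorem.** If $\nu\in\mathrm{Irr}(N)$ is the restriction of $\hat\nu\in\mathrm{Irr}(G)$, then the irreducible characters of $G$ over $\nu$ are exactly the $\hat\nu\lambda$, $\lambda\in\mathrm{Irr}(G/N)$, and these are distinct.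
* The standard character tables of $\mathrm{PGL}(2,q)$ and $\mathrm{PSL}(2,q)$, quoted when needed.

The plan in terms of the table: Section 3 shows that an entry that is at least $1-d(G)$ is automatically equal to $c$. It then suffices to find an entry that large, and Sections 4 to 7 do this when $c$ is near 1.

## 3. Derangements in cosets, and the threshold $1-d(G)$

We first need to know how many derangements there are, not only in a group but in each coset of a normal subgroup. The moments of the number of fixed points decide this. Write $(X)_k=X(X-1)\cdots(X-k+1)$.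

**Lemma 1.** Let $M\le\mathrm{Sym}(\Omega)$ and $z\in\mathrm{Sym}(\Omega)$. If $M$ is 2-transitive, at most half of the elements of $Mz$ are derangements. If $M$ is 3-transitive, at least $\frac13$ of the elements of $Mz$ are derangements. If $M=\mathrm{PSL}(2,q)$ with $q$ odd, $n=q+1$, at least $\frac16$ are.

**Proof.** Let $X$ be the number of fixed points of a uniformly random $x=mz\in Mz$. For a $k$-tuple $\tau$ of distinct points, $x\tau=\tau$ means $m(z\tau)=\tau$. If $M$ is $k$-transitive this has probability $1/(n)_k$. Since $(X)_k$ counts the $k$-tuples of distinct fixed points,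
$$\mathbb E(X)_k=1\quad\text{if } M\text{ is }k\text{-transitive}.\tag{3}$$
If $M=\mathrm{PSL}(2,q)$ with $q$ odd, then $M$ is 2-transitive of order $\frac12(q+1)q(q-1)=\frac12(n)_3$, and only the identity fixes three distinct points. So there are at most one $m$ with $m(z\tau)=\tau$ for each triple $\tau$, the probability is $0$ or $2/(n)_3$, and $\mathbb E(X)_3\le2$.

For an integer $X\ge1$ we have $\sum_{i=0}^r(-1)^i\binom Xi=(-1)^r\binom{X-1}r$, and for $X=0$ the sum is $1$. Thus
$$\sum_{i=0}^r(-1)^i\binom Xi=1_{X=0}+(-1)^r\,1_{X\ge1}\binom{X-1}r.\tag{4}$$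
Taking $r=2$ and $r=3$ gives $1-X+\binom X2-\binom X3\le1_{X=0}\le1-X+\binom X2$. Take expectations. The upper bound is $1-1+\frac12=\frac12$. The lower bound is $\frac12-\frac16=\frac13$ if $M$ is 3-transitive, and at least $\frac12-\frac26=\frac16$ for $\mathrm{PSL}(2,q)$. $\square$

In $\mathrm{Sym}(3)$ the two 3-cycles make up exactly $\frac13$ of the group, so the bound $\frac13$ can be attained.

The next lemma turns a large entry into containment. We state it with a normal subgroup, because we shall pass from $N$ to $G$ later.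

**Lemma 2 (rounding).** Let $N\trianglelefteq G$ with $N$ 2-transitive, and let every coset of $N$ in $G$ have a proportion at least $\kappa>0$ of derangements. If $S\subseteq G$ is intersecting and
$$|S\cap Ny\cap\mathcal S_{\alpha\to\beta}|\ge(1-\kappa)|N|/n$$
for some $y\in G$ and $\alpha,\beta\in\Omega$, then $S\subseteq\mathcal S_{\alpha\to\beta}$.

**Proof.** Suppose some $g\in S$ has $\gamma:=g(\alpha)\ne\beta$. We count the elements $h\in Ny\cap\mathcal S_{\alpha\to\beta}$ that do not intersect $g$, i.e. for which $x=hg^{-1}$ is a derangement. With $z=yg^{-1}$, as $h$ runs over $Ny\cap\mathcal S_{\alpha\to\beta}$ the element $x=hg^{-1}$ runs over $\{x\in Nz: x(\gamma)=\beta\}$, because $x(\gamma)=h(\alpha)$.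

Conjugation by $m\in N$ maps $Nz$ to itself, since $m(n'z)m^{-1}=mn'(zm^{-1}z^{-1})z\in Nz$ for $n'\in N$. It preserves $D$, and it turns $x(\gamma)=\beta$ into $(mxm^{-1})(m\gamma)=m\beta$. As $N$ is transitive on ordered pairs of distinct points, the number of derangements $x\in Nz$ with $x(\gamma)=\beta$ is the same for all pairs $\gamma\ne\beta$. Each derangement $x$ accounts for exactly $n$ pairs $(\gamma,x(\gamma))$, all with distinct coordinates, and there are $n(n-1)$ pairs. So this number is
$$\frac{n\,|D\cap Nz|}{n(n-1)}=\frac{|D\cap Nz|}{n-1}\ge\frac{\kappa|N|}{n-1}>\frac{\kappa|N|}n.\tag{5}$$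
The corresponding $h$ do not intersect $g$, hence are not in $S$. Since $N$ is transitive, $|Ny\cap\mathcal S_{\alpha\to\beta}|=|N|/n$. Therefore $|S\cap Ny\cap\mathcal S_{\alpha\to\beta}|<(1-\kappa)|N|/n$, a contradiction. $\square$

For $N=G$ the lemma says: if $G$ is 2-transitive with $d(G)>0$ and some entry satisfies $a_{\alpha\beta}\ge1-d(G)$, then $S\subseteq\mathcal S_{\alpha\to\beta}$. The proof also shows, for $N=G$:
$$\text{if }g(\alpha)\ne\beta,\text{ exactly }\tfrac{|D|}{n-1}\text{ elements of }\mathcal S_{\alpha\to\beta}\text{ do not intersect }g.\tag{6}$$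

**Lemma 3 (transfer).** Let $N,G,\kappa$ be as in Lemma 2 and $c\ge1-\kappa$. If every intersecting set of size at least $c|N|/n$ in $N$ lies in a canonical set of $N$, then every intersecting set of size at least $c|G|/n$ in $G$ lies in a canonical set of $G$.

**Proof.** Let $S\subseteq G$ be intersecting with $|S|\ge c|G|/n$. By averaging over the cosets, some coset has $|S\cap Ny|\ge c|N|/n$. The set $(S\cap Ny)y^{-1}\subseteq N$ is intersecting: if $h_1,h_2$ agree at $\omega$ then $h_1y^{-1},h_2y^{-1}$ agree at $y(\omega)$. So it lies in $\{x\in N:x(\alpha')=\beta\}$ for some $\alpha',\beta$. Hence $S\cap Ny\subseteq\mathcal S_{\alpha\to\beta}$ with $\alpha=y^{-1}(\alpha')$, and $|S\cap Ny\cap\mathcal S_{\alpha\to\beta}|\ge c|N|/n\ge(1-\kappa)|N|/n$. Lemma 2 gives $S\subseteq\mathcal S_{\alpha\to\beta}$. $\square$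

The count (6) also shows that the threshold cannot be improved much. This is the third part of Theorem B.

**Proof of Theorem B, part 3.** Let $G$ be 2-transitive with $n>4$. Pick $\alpha,\beta$ and $g\in G$ with $g(\alpha)\ne\beta$. Put $A=\{h\in\mathcal S_{\alpha\to\beta}:h\text{ intersects }g\}$ and $S=A\cup\{g\}$. Elements of $A$ agree at $\alpha$, so $S$ is intersecting. By (6), $|S|=\frac{|G|}n-\frac{|D|}{n-1}+1$. (With $G=\mathrm{Sym}(4)$, $\alpha=\beta=1$, $g=(12)$, this is the set of Section 1.)

Suppose $S\subseteq\mathcal S_{\alpha'\to\beta'}$. Then $(\alpha',\beta')\ne(\alpha,\beta)$ because of $g$. The set $\mathcal S_{\alpha\to\beta}\cap\mathcal S_{\alpha'\to\beta'}$ is empty if exactly one of $\alpha'=\alpha$, $\beta'=\beta$ holds, and otherwise has $\frac{|G|}{n(n-1)}$ elements. So $|A|\le\frac{|G|}{n(n-1)}$. On the other hand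
$$|A|=\frac{|G|}n\Bigl(1-\frac{n\,d(G)}{n-1}\Bigr)>\frac{|G|}{n(n-1)},$$
because the inequality is equivalent to $n-1-n\,d(G)>1$, i.e. to $n(1-d(G))>2$, and this holds for $n>4$ since $d(G)\le\frac12$ by Lemma 1. This is a contradiction, so $S$ lies in no canonical set. As $|S|\ge\bigl(1-\frac n{n-1}d(G)\bigr)\frac{|G|}n$ and $\frac n{n-1}d(G)-d(G)=\frac{d(G)}{n-1}\to0$, the constant $1-d(G)$ in part 1 cannot be lowered asymptotically.

Now let $G=\mathrm{P\Gamma L}(2,2^r)$ with $r$ prime, so $G=\mathrm{PGL}(2,2^r)\rtimes\langle\sigma\rangle$ with $\sigma$ of order $r$, and consider a coset $\mathrm{PGL}(2,2^r)\sigma^i$ with $\sigma^i\ne1$. Suppose an element $x$ of it has at least 3 fixed points. As $\mathrm{PGL}(2,2^r)$ is 3-transitive, $x$ is conjugate under it to an element $x'$ fixing $\infty,0,1$, and $x'$ lies in the same coset. Write $x'=g\sigma^i$ with $g\in\mathrm{PGL}(2,2^r)$. Since $\sigma^i$ fixes $\infty,0,1$, so does $g$, hence $g=1$ and $x'=\sigma^i$. As $r$ is prime, $\sigma^i$ generates the Galois group, so it fixes exactly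 the three points of the projective line over $\mathbb F_2$. Hence $X\le3$ on the coset, the last term of (4) with $r$ replaced by $3$ vanishes, and $1_{X=0}=1-X+\binom X2-\binom X3$ exactly. By (3) the proportion of derangements in the coset is exactly $\frac13$. As $r-1$ of the $r$ cosets have this proportion, $d(G)\to\frac13$ as $r\to\infty$. The sets constructed above then have size $(\frac23-o(1))|G|/n$ and lie in no canonical set. These groups are 3-transitive, and not of type (B) since $q=2^r$ is even. So no constant below $\frac23$ works in part 2, nor as $c_0$ in the conjecture. $\square$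

## 4. Weighted derangement operators and the spectral gap

To find large entries we use linear algebra on functions on $G$. Let
$$\langle f,h\rangle=\frac1{|G|}\sum_{g\in G}f(g)\overline{h(g)},\qquad \|f\|^2=\langle f,f\rangle,\qquad \mathbb Ef=\frac1{|G|}\sum_gf(g).$$
For $\chi\in\mathrm{Irr}(G)$ afforded by a unitary matrix representation $\rho$, let $I_\chi$ be the span of the coefficients $g\mapsto\rho(g)_{ij}$. Then $L^2(G)=\bigoplus_\chi I_\chi$, an orthogonal sum.

Let $G$ be 2-transitive. Its permutation character is $\pi=1+\psi$ with $\psi$ irreducible of degree $n-1$, and $\psi=-1$ on $D$. The functions $\mathbf 1_{\alpha\beta}$ are the matrix coefficients of the permutation representation, so their span is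
$$U:=\mathrm{span}\{\mathbf 1_{\alpha\beta}\}=I_1\oplus I_\psi.\tag{7}$$

**Definition.** An *admissible weight* is a real class function $w$ on $G$, supported on $D$, with $w(x)=w(x^{-1})$ and $\sum_xw(x)=1$. Its operator is $(Kf)(g)=\sum_xw(x)f(xg)$.

The basic example is the uniform weight on $D$. In $\mathrm{Sym}(3)$ it puts $\frac12$ on each 3-cycle.

*Eigenvalues.* Substituting $g'=xg$ and using $w(x)=w(x^{-1})$ shows that $K$ is self-adjoint. On a coefficient of $\rho$, $K$ replaces $\rho(g)$ by $\bigl(\sum_xw(x)\rho(x)\bigr)\rho(g)$. As $w$ is a class function, $\sum_xw(x)\rho(x)$ commutes with $\rho$ and is a scalar by Schur's lemma; its trace identifies it. So $K$ acts on $I_\chi$ as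
$$\eta_\chi=\frac1{\chi(1)}\sum_xw(x)\chi(x),\qquad\eta_1=1,\quad\eta_\psi=-\frac1{n-1},\tag{8}$$
and $\eta_\chi$ is real because $K$ is self-adjoint. In $\mathrm{Sym}(3)$ with the uniform weight, $\eta_\psi=-\frac12$ and $\eta_{\mathrm{sgn}}=1$.

*A bound from degrees.* The coefficient of $w$ at $\chi$ is $\langle w,\chi\rangle=\chi(1)\eta_\chi/|G|$. Parseval for class functions gives $\frac1{|G|}\sum_xw(x)^2=\sum_\chi\chi(1)^2\eta_\chi^2/|G|^2$, so
$$|\eta_\chi|\le\frac{\sqrt{|G|\sum_xw(x)^2}}{\chi(1)}.\tag{9}$$
If $w$ is uniform on $D$ and $d(G)\ge\frac13$, then $\sum w^2=1/|D|$ and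
$$|\eta_\chi|\le\sqrt3/\chi(1).\tag{10}$$

*No edges.* If $A\cup B$ is intersecting, then
$$\langle K\mathbf 1_A,\mathbf 1_B\rangle=0.\tag{11}$$
Indeed a nonzero term needs $g\in B$, $xg\in A$ and $x=(xg)g^{-1}\in D$, so that $xg$ and $g$ do not intersect.

The next lemma says that if all other eigenvalues stay away from $-\frac1{n-1}$, then the indicator of a large intersecting set is close to $U$.

**Lemma 4.** Let $G$ be 2-transitive with an admissible weight such that $\eta_\chi\ge-\frac{1-\delta}{n-1}$ for all $\chi\ne1,\psi$, where $0<\delta\le1$. Let $S$ be intersecting, $|S|=c|G|/n>0$, $f=\mathbf 1_S$, $\mu=\mathbb Ef=c/n$, and let $f_U$ be the orthogonal projection of $f$ to $U$. Then $\|f-f_U\|^2\le\frac{1-c}\delta\,\mu$.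

**Proof.** The component of $f$ in $I_1$ is the constant $\mu$, and $\|f\|^2=\mu$. So if $f_\psi$ is the component in $I_\psi$, then $\|f_\psi\|^2+\|f-f_U\|^2=\mu-\mu^2$. By (11) with $A=B=S$,
$$0=\langle Kf,f\rangle\ge\mu^2-\frac1{n-1}\|f_\psi\|^2-\frac{1-\delta}{n-1}\|f-f_U\|^2=\mu^2-\frac{\mu-\mu^2}{n-1}+\frac\delta{n-1}\|f-f_U\|^2 .$$
Multiplying by $n-1$ gives $\delta\|f-f_U\|^2\le\mu-n\mu^2=\mu(1-c)$. $\square$

## 5. Second and third moments of the table

Closeness to $U$ is a statement about the table, because the projection to $U$ can be written down from it. We now do so, and compute moments. Centering removes the line sums.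

**Lemma 5.** For a real function $f$ on a 2-transitive group $G$ put
$$a_{\alpha\beta}=n\langle f,\mathbf 1_{\alpha\beta}\rangle,\qquad b_{\alpha\beta}=a_{\alpha\beta}-\mathbb Ef,\qquad F(g)=\sum_\alpha b_{\alpha,g(\alpha)}.$$
(For $f=\mathbf 1_S$ this $a_{\alpha\beta}$ is (1).) Then $b$ has zero row and column sums, the projection of $f$ to $U$ is $f_U=\mathbb Ef+\frac{n-1}nF$, and
$$\mathbb EF=0,\qquad\mathbb EF^2=\frac1{n-1}\sum b^2.\tag{12}$$
If $G$ is 3-transitive, then
$$\mathbb EF^3=\frac n{(n-1)(n-2)}\sum b^3.\tag{13}$$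

Here $\sum b^k$ means $\sum_{\alpha,\beta}b_{\alpha\beta}^k$.

**Proof.** *Step 1: the projection and the second moment.* Since $\sum_\beta\mathbf 1_{\alpha\beta}=1$, the rows of $a$ sum to $n\mathbb Ef$; likewise the columns. So $b$ has zero line sums, and the sum of $b$ over all positions outside row $\gamma$ and column $\delta$ is $0-0-0+b_{\gamma\delta}=b_{\gamma\delta}$. We have $F=\sum_{\alpha,\beta}b_{\alpha\beta}\mathbf 1_{\alpha\beta}$. A random $g$ satisfies $g(\gamma)=\delta$ with probability $\frac1n$, and both $g(\gamma)=\delta$, $g(\alpha)=\beta$ with probability $\frac1{n(n-1)}$ if $\alpha\ne\gamma$, $\beta\ne\delta$, and $0$ if exactly one of $\alpha=\gamma$, $\beta=\delta$ holds. Hence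
$$\langle F,\mathbf 1_{\gamma\delta}\rangle=\frac{b_{\gamma\delta}}n+\frac{b_{\gamma\delta}}{n(n-1)}=\frac{b_{\gamma\delta}}{n-1}.$$
So $\langle\mathbb Ef+\frac{n-1}nF,\mathbf 1_{\gamma\delta}\rangle=\frac{\mathbb Ef+b_{\gamma\delta}}n=\langle f,\mathbf 1_{\gamma\delta}\rangle$. The function $\mathbb Ef+\frac{n-1}nF$ lies in $U$ and has the same inner products as $f$ with a spanning set of $U$. Therefore it is $f_U$. Finally $\mathbb EF=\frac1n\sum b=0$ and $\mathbb EF^2=\sum_{\gamma,\delta}b_{\gamma\delta}\langle F,\mathbf 1_{\gamma\delta}\rangle=\frac1{n-1}\sum b^2$.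

*Step 2: the third moment.* Here triples of points occur, and 3-transitivity gives their probabilities. Expand $\mathbb EF^3$ over ordered triples of points.

All three points equal: the contribution is $\frac1n\sum b^3$.

Exactly two equal: there are three ways to choose which two, and the contribution is
$$\frac3{n(n-1)}\sum_{\alpha\ne\gamma,\ \beta\ne\delta}b_{\alpha\beta}^2b_{\gamma\delta}=\frac3{n(n-1)}\sum b^3,$$
because for fixed $(\alpha,\beta)$ the sum of $b_{\gamma\delta}$ off row $\alpha$ and column $\beta$ is $b_{\alpha\beta}$.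

All distinct: each choice of three distinct points and three distinct images has probability $\frac1{(n)_3}$. Fix two of the points with their images, $\alpha\mapsto\beta$ and $\gamma\mapsto\delta$. The sum of $b$ off rows $\alpha,\gamma$ and columns $\beta,\delta$ is the total, minus the two rows, minus the two columns, plus the four entries where they cross, i.e. $b_{\alpha\beta}+b_{\alpha\delta}+b_{\gamma\beta}+b_{\gamma\delta}$. So the contribution is $\frac1{(n)_3}$ times
$$\sum_{\alpha\ne\gamma,\ \beta\ne\delta}b_{\alpha\beta}b_{\gamma\delta}\,(b_{\alpha\beta}+b_{\alpha\delta}+b_{\gamma\beta}+b_{\gamma\delta}).$$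
The first and the last summand each give $\sum b^3$, as in the previous case. For the second, sum over $\gamma\ne\alpha$ first, where $\sum_{\gamma\ne\alpha}b_{\gamma\delta}=-b_{\alpha\delta}$, and then over $\beta\ne\delta$:
$$\sum_\alpha\sum_{\beta\ne\delta}b_{\alpha\beta}b_{\alpha\delta}(-b_{\alpha\delta})=\sum_{\alpha,\delta}(-b_{\alpha\delta}^2)(-b_{\alpha\delta})=\sum b^3.$$
For the third, sum over $\delta\ne\beta$, where $\sum_{\delta\ne\beta}b_{\gamma\delta}=-b_{\gamma\beta}$, and then over $\alpha\ne\gamma$, where $\sum_{\alpha\ne\gamma}b_{\alpha\beta}=-b_{\gamma\beta}$; again $\sum b^3$. The total is $4\sum b^3$.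

Adding up, the coefficient of $\sum b^3$ is
$$\frac1n+\frac3{n(n-1)}+\frac4{(n)_3}=\frac{(n-1)(n-2)+3(n-2)+4}{(n)_3}=\frac{n^2}{(n)_3}=\frac n{(n-1)(n-2)}.\qquad\square$$

Let us see what the second moment alone would give; it is the first thing to try. Take the ideal situation $c=1$ and $f=\mathbf 1_S\in U$. Then $\frac{n-1}nF=f-\mu$ has second moment $\mu-\mu^2=\frac1n(1-\frac1n)$, and (12) gives $\sum b^2=1$. One hopes that this forces a large entry. It does not. For even $n$ take the checkerboard $b_{\alpha\beta}=\pm\frac1n$, with signs alternating in rows and columns. Its line sums are $0$, the entries $a=b+\frac1n$ are $0$ or $\frac2n$, so $a\ge0$ has line sums 1, and $\sum b^2=1$. All constraints used so far hold, and the largest entry is $\frac2n$. Compare with the table of a canonical set: $b$ is $1-\frac1n$ at one place, $-\frac1n$ at the $2(n-1)$ other places of its row and column, and $\frac1{n-1}-\frac1n=\frac1{n(n-1)}$ at the remaining $(n-1)^2$ places. Here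
$$\sum b^2=\frac{(n-1)^2+2(n-1)+1}{n^2}=1,\qquad\sum b^3=\frac{(n-1)^4-2(n-1)^2+1}{n^3(n-1)}=\frac{(n-2)^2}{n(n-1)}.$$
The second moment does not see the difference between the two tables. The third does: $\sum b^3=0$ for the checkerboard, but nearly $1$ for the canonical set.

What excludes the checkerboard is that $f$ takes only the values $0$ and $1$. A function with mean $\mu=\frac1n$ and values $0,1$ has $\mathbb E(f-\mu)^3=\mu(1-\mu)(1-2\mu)$, which is of the same size as its second moment. If $f_U$ inherits this, then (12) and (13) make $\sum b^3$ comparable to $\sum b^2$, and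
$$\max b\ge\frac{\sum b^3}{\sum b^2}$$
produces the entry. One point needs care: Lemma 4 controls $f-f_U$ in $L^2$ only, and that is not enough to control cubes. We need a lower bound for $\mathbb Ef_U^3$, so the danger is that $f_U$ is very negative somewhere. But $f_U$ is built from $a\ge0$, and this gives a pointwise bound from below.

**Lemma 6 (a large entry).** Let $G$ be 3-transitive, $S$ intersecting, $|S|=c|G|/n$ with $0<c\le1$, $f=\mathbf 1_S$, $\mu=\frac cn$, with table $a$ as in (1). Put $P=\|f_U\|^2/\mu$. If $P\ge c/2$ and $P^2-c(1-P)-\frac3n>0$, then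
$$\max_{\alpha,\beta}a_{\alpha\beta}\ge\Bigl(1-\frac1{n-1}\Bigr)\Bigl(P^2-c(1-P)-\frac3n\Bigr).$$

**Proof.** *Step 1: a pointwise lower bound.* Since $n\mathbb Ef=c$ and $a\ge0$, Lemma 5 gives
$$f_U(g)=\frac cn+\frac{n-1}n\Bigl(\sum_\alpha a_{\alpha,g(\alpha)}-c\Bigr)\ge\frac cn-\frac{n-1}nc\ge-c.$$

*Step 2: the third moment of $f_U$ from below.* We treat $S$ and its complement separately. As $f_U$ is a projection of $f$, $\langle f,f_U\rangle=\|f_U\|^2=P\mu$, so the average of $f_U$ over $S$ is $P$. For real $x\ge-2P$,
$$x^3-3P^2x+2P^3=(x-P)^2(x+2P)\ge0,$$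
and $f_U\ge-c\ge-2P$ by hypothesis. Averaging over $S$, the mean of $f_U^3$ over $S$ is at least $3P^3-2P^3=P^3$. So $\frac1{|G|}\sum_Sf_U^3\ge\mu P^3$. By Cauchy–Schwarz $\frac1{|G|}\sum_Sf_U^2\ge\mu P^2$, and since $\|f_U\|^2=\mu P$, $\frac1{|G|}\sum_{G\setminus S}f_U^2\le\mu(P-P^2)$. On $G\setminus S$ we use $f_U^3\ge-cf_U^2$ and get $\frac1{|G|}\sum_{G\setminus S}f_U^3\ge-c\mu(P-P^2)$. Together, $\mathbb Ef_U^3\ge\mu P\bigl(P^2-c(1-P)\bigr)$.

*Step 3: central moments.* As $\mathbb Ef_U=\mu$ and $\mathbb Ef_U^2=P\mu$,
$$\mathbb E(f_U-\mu)^3=\mathbb Ef_U^3-3\mu\cdot P\mu+2\mu^3\ge\mu P\Bigl(P^2-c(1-P)-3\mu\Bigr)\ge\mu P\Bigl(P^2-c(1-P)-\frac3n\Bigr)>0,$$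
where $\mu\le\frac1n$ and $P\ge c/2>0$ were used. Moreover $0<\mathbb E(f_U-\mu)^2=P\mu-\mu^2\le P\mu$; it is positive because the third moment is not zero.

*Step 4: back to the table.* By Lemma 5, $f_U-\mu=\frac{n-1}nF$, so (12) and (13) give
$$\sum b^2=\frac{n^2}{n-1}\,\mathbb E(f_U-\mu)^2,\qquad\sum b^3=\frac{(n-1)(n-2)}n\cdot\frac{n^3}{(n-1)^3}\,\mathbb E(f_U-\mu)^3=\frac{n^2(n-2)}{(n-1)^2}\,\mathbb E(f_U-\mu)^3.$$
Since $b^3\le(\max b)\,b^2$ entrywise and $a=b+\mu$,
$$\max a\ge\max b\ge\frac{\sum b^3}{\sum b^2}=\frac{n-2}{n-1}\cdot\frac{\mathbb E(f_U-\mu)^3}{\mathbb E(f_U-\mu)^2}\ge\frac{n-2}{n-1}\Bigl(P^2-c(1-P)-\frac3n\Bigr).\qquad\square$$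

**Proposition 7.** Let $G$ be 3-transitive of degree $n\ge60$ with an admissible weight satisfying $\eta_\chi\ge-\frac{1-\delta}{n-1}$ for all $\chi\ne1,\psi$, where $\frac16\le\delta\le1$. Then every intersecting $S$ with $|S|\ge\frac{71}{72}|G|/n$ lies in a canonical set.

**Proof.** Write $|S|=c|G|/n$. By Fact 1, $c\le1$. By Lemma 4, $\|f_U\|^2=\|f\|^2-\|f-f_U\|^2\ge(1-\varepsilon)\mu$ with $\varepsilon=\frac{1-c}\delta\le\frac6{72}=\frac1{12}$. So $1-\varepsilon\le P\le1$, in particular $P\ge c/2$, and
$$P^2-c(1-P)\ge(1-\varepsilon)^2-\varepsilon\ge1-3\varepsilon\ge\tfrac34>\tfrac3n.$$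
Lemma 6 gives an entry
$$a_{\alpha\beta}\ge\Bigl(1-\frac1{n-1}\Bigr)\Bigl(1-3\varepsilon-\frac3n\Bigr)\ge1-3\varepsilon-\frac3n-\frac1{n-1}\ge1-3\varepsilon-\frac5n\ge1-\frac14-\frac1{12}=\frac23.$$
By Lemma 1, $d(G)\ge\frac13$, so Lemma 2 applies with $N=G$, $\kappa=\frac13$, and $S\subseteq\mathcal S_{\alpha\to\beta}$. $\square$

It remains to find, for enough groups, a weight with a gap $\delta\ge\frac16$.

## 6. Weights with a gap, family by family

The uniform weight on $D$ does not always do. In $\mathrm{PGL}(2,q)$ with $q$ odd, as we shall see in 6.2, it gives the sign character the eigenvalue $-\frac1q=-\frac1{n-1}$ exactly, so that there is no gap. The freedom to choose $w$ is used below to repair such defects.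

### 6.1 The alternating groups, $n\ge60$

Take $w$ uniform on $D$. Let $\chi\ne1,\psi$ be irreducible. It is a constituent of the restriction of some irreducible character of $\mathrm{Sym}(n)$. This is not one of those labelled $(n),(1^n),(n-1,1),(2,1^{n-2})$, since they restrict to $1,1,\psi,\psi$ and $\psi$ is irreducible on $\mathrm{Alt}(n)$. As the index is 2, $\chi(1)$ is at least half the degree of that character, so by Rasala $\chi(1)\ge\frac{n(n-3)}4$. By Lemma 1 and (10),
$$|\eta_\chi|\le\frac{4\sqrt3}{n(n-3)}\le\frac{1/2}{n-1}\qquad(\chi\ne1,\psi).\tag{14}$$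
The last inequality holds because $8\sqrt3<14<n-3$. The first holds for all $n\ge9$. So $\delta=\frac12$ works.

### 6.2 The groups $\mathrm{PGL}(2,q)$, $n=q+1$

*Derangements.* An element of $\mathrm{PGL}(2,q)$ given by a matrix $M$ is a derangement exactly when $M$ has no eigenvector over $\mathbb F_q$, that is, when its characteristic polynomial is irreducible. Then $\mathbb F_q[M]$ is a field with $q^2$ elements, and $\mathbb F_q[M]^*/\mathbb F_q^*$ is a cyclic group of order $q+1$, a nonsplit torus. These tori are all conjugate; let $C$ be one of them. The nonidentity elements of a torus come from nonscalar field elements, each of which generates the field and is a derangement. So $D$ is the disjoint union of the sets $C'\setminus1$, over the $\frac{q(q-1)}2$ conjugates $C'$ of $C$. In particular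
$$d(\mathrm{PGL}(2,q))=\frac{q\cdot q(q-1)/2}{q(q^2-1)}=\frac q{2(q+1)}.\tag{15}$$

*Characters.* The character $\psi$ is the Steinberg character, equal to $-1$ on $C\setminus1$. The characters of degree $q+1$ vanish on $C\setminus1$. Those of degree $q-1$ equal $-(\theta+\bar\theta)$ on $C\setminus1$, where $\theta\in\mathrm{Irr}(C)$, $\theta^2\ne1$. The only others are $1$ and, for $q$ odd, $\mathrm{sgn}$ (with kernel $\mathrm{PSL}(2,q)$) and $\mathrm{sgn}\cdot\psi$.

*Case $q$ even.* Let $w$ be uniform on $D$. For $\chi$ of degree $q-1$ the average over $D$ is the average over $C\setminus1$, so $\sum w\chi=-\frac2q\sum_{x\in C\setminus1}\theta(x)=\frac2q$, using $\sum_{C\setminus 1}\theta=\sum_{C\setminus1}\bar\theta=-1$. Thus $\eta_\chi=\frac2{q(q-1)}$.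

*Case $q$ odd.* The determinant modulo squares, restricted to $C$, is induced by the norm map of $\mathbb F_{q^2}$, which is onto $\mathbb F_q^*$. So $C\not\le\mathrm{PSL}(2,q)$ and $C\cap\mathrm{PSL}(2,q)$ has index 2 in $C$; it is $C^2$, the subgroup of squares, of order $\frac{q+1}2$. Per torus there are $\frac{q-1}2$ derangements in $\mathrm{PSL}(2,q)$ and $\frac{q+1}2$ outside. With the uniform weight this gives $\eta_{\mathrm{sgn}}=\frac1q\bigl(\frac{q-1}2-\frac{q+1}2\bigr)=-\frac1q$, the defect announced above. Instead let $w$ give total weight $\frac12$, uniformly, to each of $D\cap\mathrm{PSL}(2,q)$ and $D\setminus\mathrm{PSL}(2,q)$. It is admissible since $\mathrm{PSL}(2,q)$ is normal. Now $\eta_{\mathrm{sgn}}=\frac12-\frac12=0$, and $\eta_{\mathrm{sgn}\psi}=0$ since $\psi=-1$ on $D$. For degree $q-1$: as $\theta(x^2)=\theta^2(x)$ and $\theta^2\ne1$, we have $\theta|_{C^2}\ne1$. So $\sum_{C^2}\theta=0$ and $\sum_{C^2\setminus1}\theta=-1$; also $\sum_C\theta=0$, hence $\sum_{C\setminus C^2}\theta=0$. The same holds for $\bar\theta$.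 Therefore $\sum w\chi=\frac12\cdot\frac2{q-1}\cdot2+0=\frac2{q-1}$, and $\eta_\chi=\frac2{(q-1)^2}$.

In all cases
$$0\le\eta_\chi\le\frac2{(q-1)^2}\qquad(\chi\ne1,\psi),\tag{16}$$
so $\delta=1$ works.

### 6.3 The groups $\mathrm{AGL}(d,2)$, $n=2^d$, $d\ge6$

Let $T$ be the group of translations, which is regular; so $T\setminus1\subseteq D$. We collect character degrees first.

**(a)** *For $k\ge3$ every nontrivial irreducible character of $\mathrm{GL}(k,2)$ has degree at least $2^{k-1}-1$.* The group is simple, so the character is faithful. The group has an elementary abelian subgroup of order $2^{k-1}$ (the transvections with a given hyperplane, together with 1), normalized by a subgroup $\mathrm{GL}(k-1,2)$ that permutes its nontrivial characters transitively. By faithfulness one nontrivial character occurs in the restriction, hence all $2^{k-1}-1$ occur.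

**(b)** *The stabilizer $Q$ in $\mathrm{GL}(d,2)$ of a nontrivial character $\varphi$ of $T$ is $W{:}\mathrm{GL}(d-1,2)$ with $W\cong2^{d-1}$, and its nontrivial irreducible characters have degree at least $2^{d-2}-1$.* The character $\varphi$ is a nonzero linear functional, with kernel a hyperplane $H$. Fix $v\notin H$. An element of $Q$ is determined by its restriction to $H$, which is any element of $\mathrm{GL}(H)$, and by $v\mapsto v+h$ with any $h\in H$. The elements that are trivial on $H$ form $W\cong H$, and $\mathrm{GL}(H)$ acts on $W$ as on $H$, hence transitively on the $2^{d-1}-1$ nontrivial characters of $W$. An irreducible character of $Q$ nontrivial on $W$ thus has degree at least $2^{d-1}-1$. One that is trivial on $W$ is a character of $\mathrm{GL}(d-1,2)$, and (a) with $k=d-1$ applies.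

**(c)** *The irreducible $\chi$ nontrivial on $T$ have degree $\chi(1)=(n-1)\rho(1)$ for some $\rho\in\mathrm{Irr}(Q)$, and $\rho(1)\ge2^{d-2}-1$ unless $\chi=\psi$.* $\mathrm{GL}(d,2)$ permutes the $n-1$ nontrivial characters of $T$ transitively. The stabilizer of $\varphi$ in $G$ is $T{:}Q$, of index $n-1$, and $\varphi$ extends to it by $tq\mapsto\varphi(t)$. By Gallagher and Clifford, the $\chi$ over $\varphi$ are induced from $\varphi\rho$, $\rho\in\mathrm{Irr}(Q)$, one for each $\rho$. As $\psi(t)=-1$ for $1\ne t\in T$, $\psi$ is nontrivial on $T$; its degree is $n-1$, so its $\rho$ has degree 1, and $\rho=1$ by (b). Every other such $\chi$ has $\rho\ne1$, and (b) applies.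

Let $w_D$ be uniform on $D$ and $w_T$ uniform on $T\setminus1$; both are admissible. Call their eigenvalues $\eta^D_\chi$, $\eta^T_\chi$. If $T\le\ker\chi$, then $\eta^T_\chi=1$. Otherwise the trivial character does not occur in $\chi|_T$ by Clifford, so $\sum_{t\in T}\chi(t)=0$, $\sum_{t\ne1}\chi(t)=-\chi(1)$, and $\eta^T_\chi=-\frac1{n-1}$. By (10), which applies by Lemma 1, and by (a) with $k=d$ and (c),
$$|\eta^D_\chi|\le\frac{2\sqrt3}{n-2}\quad(T\le\ker\chi,\ \chi\ne1),\qquad|\eta^D_\chi|\le\frac{\sqrt3}{(2^{d-2}-1)(n-1)}\quad(T\not\le\ker\chi,\ \chi\ne\psi).\tag{17}$$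
Neither weight is enough alone: $w_T$ gives the value $-\frac1{n-1}$ to every $\chi$ nontrivial on $T$, and for $w_D$ the first bound in (17) allows values below $-\frac1{n-1}$. Take $w=\frac12w_D+\frac12w_T$. If $T\le\ker\chi$, then $\eta_\chi\ge-\frac12+\frac12=0$, since $|\eta_\chi^D|\le1$. If $T\not\le\ker\chi$ and $\chi\ne\psi$, then, as $2^{d-2}-1\ge15$,
$$\eta_\chi\ge-\frac1{n-1}\Bigl(\frac12+\frac{\sqrt3}{30}\Bigr)\ge-\frac{3/5}{n-1}.$$
So $\delta=\frac25$ works.

### 6.4 Type (B), $n=q+1$, $q=p^f$ odd

Let $N=\mathrm{PSL}(2,q)$. Lemma 3 cannot be used to descend to $N$, because $N$ is not 3-transitive and (13) is not available there. So we look for a weight on $G$ itself, and for this we need the structure of $G/N$.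

*Step 1: $G/N$ is cyclic and $q\equiv1\pmod4$.* Recall $\mathrm{P\Gamma L}(2,q)/N=\mathrm{PGL}(2,q)/N\times\mathrm{P\Sigma L}(2,q)/N\cong C_2\times C_f$, where $\mathrm{P\Sigma L}(2,q)=N\langle\sigma\rangle$ and $\sigma$ is the Frobenius automorphism. As $N$ has order $\frac12(n)_3$ and trivial stabilizers of triples, it has two orbits on ordered triples of distinct points. Since $\sigma$ normalizes $N$ and fixes $(\infty,0,1)$, $\mathrm{P\Sigma L}(2,q)$ preserves the $N$-orbit of this triple. So $\mathrm{P\Sigma L}(2,q)$ is not 3-transitive, and $G\not\le\mathrm{P\Sigma L}(2,q)$. Also $N\le G\cap\mathrm{PGL}(2,q)<\mathrm{PGL}(2,q)$, so $G\cap\mathrm{PGL}(2,q)=N$. Hence $L=G/N$ meets the factor $C_2$ trivially, embeds in $C_f$, and is cyclic, say of order $m$. Let $(s,t)\in L$ be outside $\mathrm{P\Sigma L}(2,q)/N$, so $s$ is the nontrivial element of $C_2$. If $f$ were odd, then $(s,t)^f=(s,1)\in L$, a contradiction. So $f$ is even, $q$ is the square of an odd number, and $q\equiv1\pmod4$.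

*Step 2: what we need of the characters of $N$.* By 6.2, $D\cap N$ is the disjoint union of the nonidentity elements of the conjugates under $\mathrm{PGL}(2,q)$ of $C_0=C\cap N$, which is cyclic of order $\frac{q+1}2$. Since $\mathrm{PGL}(2,q)=NC$ and $C$ normalizes $C_0$, they are the $N$-conjugates of $C_0$. The irreducible characters of $N$ other than $1$ and $\mathrm{St}=\psi|_N$ have degree $q+1$ or $\frac{q+1}2$, and these vanish on $D\cap N$, or degree $q-1$, and these equal $-(\theta+\bar\theta)$ on $C_0\setminus1$ with $1\ne\theta\in\mathrm{Irr}(C_0)$, so they have sum $+2$ over $C_0\setminus1$.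

*Step 3: two weights and their mixture.* Let $w_1$ be uniform on $D\cap N$, and let $w_2(x)=\frac1{m\,|D\cap Nz|}$ for $x\in D\cap Nz$, for each coset $Nz$ in $G$; the sets $D\cap Nz$ are not empty by Lemma 1. As $G/N$ is abelian, conjugation in $G$ preserves each coset; inversion maps $D\cap Nz$ onto $D\cap Nz^{-1}$. So both weights are admissible. Alone, $w_1$ fails: for $1\ne\lambda\in\mathrm{Irr}(G/N)$ it gives $\psi\lambda$ the eigenvalue $-\frac1q$, the same as $\psi$. The weight $w_2$ gives $\psi\lambda$ the eigenvalue $0$, but for the other characters our bound below is only about $-\frac5q$, which is below $-\frac1q$. A mixture with little of $w_2$ succeeds. Put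
$$w=\tfrac56w_1+\tfrac16w_2 .$$

*Step 4: the eigenvalues.* The irreducible characters $\chi\ne1,\psi$ of $G$ are of three kinds.

First, $\lambda\in\mathrm{Irr}(G/N)$, $\lambda\ne1$. Then $\sum w_1\lambda=1$ and $\sum w_2\lambda=\frac1m\sum_{z\in G/N}\lambda(z)=0$, so $\eta_\lambda=\frac56\ge0$.

Second, the characters over $\mathrm{St}$. As $\psi$ extends $\mathrm{St}$, by Gallagher these are the $\psi\lambda$. For $\lambda\ne1$, since $\psi=-1$ on $D$, $\eta_{\psi\lambda}=-\frac1q\sum w\lambda=-\frac56\cdot\frac1q$.

Third, all others. By Clifford, and because $1$ and $\mathrm{St}$ are $G$-invariant, $\chi|_N$ is a sum of characters $\nu\ne1,\mathrm{St}$. By Step 2, $\sum w_1\nu\ge0$ for each, so the $w_1$-eigenvalue of $\chi$ is nonnegative. The least degree of such a $\nu$ is at least $\min\{\frac{q+1}2,q-1,q+1\}=\frac{q+1}2$, so $\chi(1)\ge\frac{q+1}2$. By Lemma 1, $|D\cap Nz|\ge\frac16|N|$, hence $\sum w_2^2\le\max w_2\le\frac6{m|N|}=\frac6{|G|}$. By (9) the $w_2$-eigenvalue is at least $-\frac{2\sqrt6}{q+1}\ge-\frac5q$. So $\eta_\chi\ge-\frac16\cdot\frac5q=-\frac56\cdot\frac1q$.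

As $q=n-1$, $\delta=\frac16$ works.

## 7. Proof of Theorem A

Let $n\ge60$ and let $G$ be 3-transitive of degree $n$. By the classification, and since $\mathrm{PSL}(2,q)=\mathrm{PGL}(2,q)$ for $q$ even, one of the following holds.

* $G$ is $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$, $\mathrm{AGL}(d,2)$ (then $2^d\ge60$, so $d\ge6$), or of type (B). Section 6 supplies a weight with $\delta\ge\frac16$, and Proposition 7 applies.
* $G=\mathrm{Sym}(n)$. Apply Lemma 3 with $N=\mathrm{Alt}(n)$, $c=\frac{71}{72}$ and $\kappa=\frac13$, which is allowed by Lemma 1 as $N$ is 3-transitive.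
* $\mathrm{PGL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$. Apply Lemma 3 with $N=\mathrm{PGL}(2,q)\trianglelefteq G$, $\kappa=\frac13$, $c=\frac{71}{72}$.

So for $n\ge60$ the constant $\frac{71}{72}$ works. Now let $n<60$ and $c_0=1-\frac1{60!}$. If $S$ is intersecting with $|S|\ge c_0|G|/n$, then
$$|S|\ge\frac{|G|}n-\frac{|G|}{n\cdot60!}>\frac{|G|}n-1,$$
because $|G|/n\le(n-1)!<60!$. By Fact 1, $|S|\le|G|/n$, and both are integers. So $|S|=|G|/n$, and $S$ is canonical by Fact 2. As $c_0\ge\frac{71}{72}$, the conjecture holds with $c_0=1-1/60!$. $\square$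

## 8. Entries near $0$ or near $c$, and the constant $1-d(G)$

For Theorem B the set $S$ is smaller, and Lemma 6 no longer suffices. If $\delta$ is close to 1, then $P$ is at least about $c$ and Lemma 6 gives an entry of about $c^2-c(1-c)=c(2c-1)$. At $c=\frac23$ this is $\frac29$, far below the value $\frac23$ that rounding needs. What helps is that entries of intermediate size do not exist: if $S$ fills a part $a$ of $\mathcal S_{\alpha\to\beta}$ that is not negligible, then the remainder of $S$, which has no edges to that part, must be small. The next proposition makes this precise. It uses a condition on how $K$ acts on functions living on one canonical set.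

**Proposition 8.** Let $G$ be 3-transitive with an admissible weight such that, for some $\omega\ge0$, every real $u$ with $\mathbb Eu=0$ supported on a canonical set satisfies
$$\|Ku\|^2\le\frac1{(n-1)^2}\bigl(\|u_\psi\|^2+\omega^2\|u\|^2\bigr),\tag{18}$$
where $u_\psi$ is the component of $u$ in $I_\psi$. If $S$ is intersecting with $|S|=c|G|/n$, then every entry of its table satisfies
$$a_{\alpha\beta}(c-a_{\alpha\beta})\le\omega^2+\frac2n.$$

**Proof.** Fix $(\alpha,\beta)$ and put $C=\mathcal S_{\alpha\to\beta}$, $h=\mathbf 1_C$, $A=S\cap C$, $B=S\setminus A$, $a=a_{\alpha\beta}$. We have $a\le c$ since $A\subseteq S$, and if $a=0$ or $a=c$ there is nothing to prove. So let $0<a<c$. Put $u=\mathbf 1_A-ah$ and $\mu_B=\frac{|B|}{|G|}=\frac{c-a}n>0$. Then $u$ is supported on $C$, $\mathbb Eu=\frac an-\frac an=0$, and $\|u\|^2=\frac{a(1-a)}n\le\frac an$.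

*Step 1: the missing edges between $A$ and $B$.* The function $h$ lies in $U$, with constant part $\frac1n$, so
$$Kh=\frac1n-\frac1{n-1}\Bigl(h-\frac1n\Bigr)=\frac{1-h}{n-1}.$$
As $h=0$ on $B$, (11) gives $0=\langle K\mathbf 1_A,\mathbf 1_B\rangle=\frac{a\mu_B}{n-1}+\langle Ku,\mathbf 1_B\rangle$. By Cauchy–Schwarz $\frac{a\mu_B}{n-1}\le\|Ku\|\sqrt{\mu_B}$. Square, divide by $\mu_B$ and use (18):
$$a^2\mu_B\le\|u_\psi\|^2+\omega^2\|u\|^2.\tag{19}$$

*Step 2: $u_\psi$ is small.* Let $y_{\gamma\delta}=n\langle u,\mathbf 1_{\gamma\delta}\rangle$. As $\mathbb Eu=0$, $u_\psi$ is the projection of $u$ to $U$, and Lemma 5 gives $\|u_\psi\|^2=\bigl(\frac{n-1}n\bigr)^2\frac1{n-1}\sum y^2=\frac{n-1}{n^2}\sum y^2$. We have $y_{\gamma\delta}=0$ if $\gamma=\alpha$ or $\delta=\beta$: if exactly one of the two holds, the supports of $u$ and $\mathbf 1_{\gamma\delta}$ are disjoint, and if both hold the value is $n\mathbb Eu=0$. So the remaining $(n-1)\times(n-1)$ matrix still has zero line sums. Let $\mathbb E_C$ denote the average over $C$; since $|C|=|G|/n$,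 $y_{\gamma\delta}=\mathbb E_C[u\mathbf 1_{\gamma\delta}]$.

Put $\Phi(g)=\sum_{\gamma\ne\alpha}y_{\gamma,g(\gamma)}$ for $g\in C$. By 3-transitivity, for random $g\in C$ and points $\gamma,\gamma'\ne\alpha$ and $\delta,\delta'\ne\beta$ with $\gamma\ne\gamma'$, $\delta\ne\delta'$, we have $g(\gamma)=\delta$ with probability $\frac1{n-1}$, and $g(\gamma)=\delta$, $g(\gamma')=\delta'$ with probability $\frac1{(n-1)(n-2)}$. So the computation of the second moment in Lemma 5, with $n-1$ in place of $n$, gives $\mathbb E_C\Phi^2=\sum y^2\bigl(\frac1{n-1}+\frac1{(n-1)(n-2)}\bigr)=\frac1{n-2}\sum y^2$. On the other hand $\mathbb E_C[u\Phi]=\sum y_{\gamma\delta}\mathbb E_C[u\mathbf 1_{\gamma\delta}]=\sum y^2$ and $\mathbb E_Cu^2=a(1-a)$. Cauchy–Schwarz gives $(\sum y^2)^2\le a(1-a)\cdot\frac1{n-2}\sum y^2$, so $\sum y^2\le\frac{a(1-a)}{n-2}$ and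
$$\|u_\psi\|^2\le\frac{(n-1)a}{n^2(n-2)}\le\frac{2a}{n^2}.$$

*Step 3: conclusion.* Insert this, $\mu_B=\frac{c-a}n$ and $\|u\|^2\le\frac an$ in (19): $\frac{a^2(c-a)}n\le\frac{2a}{n^2}+\frac{\omega^2a}n$. Divide by $\frac an$. $\square$

**The two conditions for the basic families.** Call $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$, $\mathrm{AGL}(d,2)$ the basic families. We check that for each of them, as $n\to\infty$, there is $\omega=\omega_n\to0$ such that

* (L) some admissible weight has $\eta_\chi\ge-\frac\omega{n-1}$ for all $\chi\ne1,\psi$, and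
* (M) some admissible weight satisfies (18).

The two weights may be different.

For $\mathrm{Alt}(n)$ and $\mathrm{PGL}(2,q)$, (14) and (16) give one weight with $|\eta_\chi|\le\frac\omega{n-1}$ for all $\chi\ne1,\psi$, where $\omega=\frac{4\sqrt3(n-1)}{n(n-3)}$ or $\omega=\frac{2q}{(q-1)^2}$, so $\omega=O(1/n)$. This is (L). If $\mathbb Eu=0$, then $\|Ku\|^2=\sum_{\chi\ne1}\eta_\chi^2\|u_\chi\|^2\le\frac{\|u_\psi\|^2}{(n-1)^2}+\frac{\omega^2\|u\|^2}{(n-1)^2}$, which is (M).

For $\mathrm{AGL}(d,2)$ and (L), the equal mixture of 6.3 is too coarse. Take $w=(1-t)w_D+tw_T$ with $t=\frac4{n-2}$. By (17), if $T\le\ker\chi$, $\chi\ne1$, then $\eta_\chi\ge t-\frac{2\sqrt3}{n-2}\ge0$, because $2\sqrt3<4$. If $T\not\le\ker\chi$, $\chi\ne\psi$, then $\eta_\chi\ge-\frac1{n-1}\bigl(\frac{\sqrt3}{2^{d-2}-1}+t\bigr)$, and the bracket tends to $0$.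

For $\mathrm{AGL}(d,2)$ and (M), take $w=w_D$. The first bound in (17) is of order $\frac1n$ only, with no factor tending to 0; this is where the support of $u$ matters. The $I_\chi$ with $T\le\ker\chi$ span the functions constant on $T$-cosets. As $T$ is regular, a canonical set meets each coset $Tg$ exactly once, since $tg(\alpha)=\beta$ has exactly one solution $t$. Let $u_T$ be the projection of $u$ to these functions, i.e. its average over cosets. On a coset where $u$ has the value $v$ at its only possible nonzero place, $u_T$ is $\frac vn$ at $n$ places, so the sum of squares drops from $v^2$ to $\frac{v^2}n$. Hence $\|u_T\|^2=\frac1n\|u\|^2$. With $\mathbb Eu=0$ and (17),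
$$\|Ku\|^2\le\frac{\|u_\psi\|^2}{(n-1)^2}+\frac{3\|u\|^2}{(2^{d-2}-1)^2(n-1)^2}+\frac{12}{(n-2)^2}\cdot\frac{\|u\|^2}n,$$
which is (18) with $\omega^2=\frac3{(2^{d-2}-1)^2}+\frac{12(n-1)^2}{n(n-2)^2}\to0$. Replacing $\omega_n$ by the larger of the values for (L) and (M), we use one $\omega_n$ for both.

**Proof of Theorem B, part 1.** Let $\varepsilon>0$, let $G$ be in a basic family and $S$ intersecting with $|S|=c|G|/n$, $c\ge1-d(G)+\varepsilon$. By Fact 1, $c\le1$. By Lemma 1, $d(G)\le\frac12$, so $c\ge\frac12+\varepsilon$. All bounds below are uniform in $S$ and $G$.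

*Step 1: some entry is bounded below.* Let $n$ be so large that $\omega<1$, and put $\tau=\frac\omega{1-\omega}$, so $\frac1{1-\omega}=1+\tau$. By (L) and Lemma 4 with $\delta=1-\omega$, $1-P\le(1-c)(1+\tau)\le1-c+\tau$, i.e. $c-\tau\le P\le1$. For large $n$ we have $\tau\le\frac14$, so $P\ge c-\frac14\ge\frac c2$ since $c\ge\frac12$. Also $P^2\ge(c-\tau)^2\ge c^2-2\tau$ and $c(1-P)\le c(1-c)+\tau$, so
$$P^2-c(1-P)-\frac3n\ge c(2c-1)-3\tau-\frac3n\ge\varepsilon-3\tau-\frac3n,$$
because $x(2x-1)$ increases for $x\ge\frac14$ and equals $(\frac12+\varepsilon)2\varepsilon\ge\varepsilon$ at $x=\frac12+\varepsilon$. For large $n$ the right side is at least $\frac34\varepsilon$. Lemma 6 then gives an entry $a=a_{\alpha\beta}\ge\bigl(1-\frac1{n-1}\bigr)\frac34\varepsilon\ge\frac\varepsilon2$.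

*Step 2: this entry is nearly $c$.* By (M) and Proposition 8, $c-a\le\frac1a\bigl(\omega^2+\frac2n\bigr)\le\frac2\varepsilon\bigl(\omega^2+\frac2n\bigr)\le\varepsilon$ for $n\ge n_0(\varepsilon)$.

*Step 3: rounding.* So $a\ge c-\varepsilon\ge1-d(G)$, and Lemma 2 with $N=G$, $\kappa=d(G)$ (positive by Lemma 1) gives $S\subseteq\mathcal S_{\alpha\to\beta}$. $\square$

**Proof of Theorem B, part 2.** *Step 1: the basic families.* By part 1 with $\varepsilon=\varepsilon_0$, it suffices to find a fixed $\varepsilon_0>0$ with $d(G)\ge\frac13+\varepsilon_0$ for large $n$; then $\frac23\ge1-d(G)+\varepsilon_0$.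

For $\mathrm{PGL}(2,q)$, (15) gives $d(G)=\frac q{2(q+1)}\to\frac12$.

For $\mathrm{Alt}(n)$, let $D_n$ be the number of derangements in $\mathrm{Sym}(n)$. With $J$ the all-ones matrix, the sum of the signs of these derangements is $\det(J-I)=(-1)^{n-1}(n-1)$. So $\mathrm{Alt}(n)$ contains $\frac12\bigl(D_n+(-1)^{n-1}(n-1)\bigr)$ derangements, and $d(\mathrm{Alt}(n))=\frac{D_n+(-1)^{n-1}(n-1)}{n!}\to\frac1e>\frac13$.

For $G=\mathrm{AGL}(d,2)$, let $X$ be the number of fixed points of a random element. By (4) with $r=3$ and (3), $d(G)=\frac13+\mathbb E\bigl[1_{X\ge1}\binom{X-1}3\bigr]\ge\frac13+\Pr(X\ge4)$. We bound this probability below. The fixed points of an affine map form the empty set or a coset of a subspace, so $X$ is $0$ or a power of 2. Let $Y=(X)_3$. By (3), $\mathbb EY=1$, and $Y>0$ if and only if $X\ge3$, i.e. $X\ge4$. Next, $\mathbb EY^2\le\mathbb EX^6$, and by orbit counting $\mathbb EX^6$ is the number of orbits of $G$ on $\Omega^6$.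

We claim that the orbit of $(x_1,\dots,x_6)$ is determined by the set of all $J\subseteq\{1,\dots,6\}$ with $|J|$ even and $\sum_{j\in J}x_j=0$. Write $\Omega=V=\mathbb F_2^d$ and view $x\in V$ as $(1,x)\in\mathbb F_2\oplus V$; then $G$ acts as the group of linear automorphisms of $\mathbb F_2\oplus V$ that preserve the first coordinate. The given sets $J$ are exactly the linear dependencies of the vectors $(1,x_j)$. If $(y_j)$ has the same ones, then $(1,x_j)\mapsto(1,y_j)$ extends to an isomorphism between the spans, and it preserves the first coordinate. It restricts to an isomorphism between the intersections of the spans with $V$, which extends to an automorphism of $V$. Together with $(1,x_1)\mapsto(1,y_1)$ this defines an element of $G$ taking $(x_j)$ to $(y_j)$.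

So there are at most $2^{64}$ orbits, as there are $2^6$ subsets $J$. By Cauchy–Schwarz $(\mathbb EY)^2\le\mathbb EY^2\cdot\Pr(Y>0)$, hence $\Pr(X\ge4)\ge2^{-64}$, and $d(G)\ge\frac13+2^{-64}$. Altogether $\varepsilon_0=2^{-64}$ works for all three families when $n$ is large.

*Step 2: the overgroups.* For $\mathrm{Sym}(n)$ take $N=\mathrm{Alt}(n)$, and for $\mathrm{PGL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$ take $N=\mathrm{PGL}(2,q)$. Apply Lemma 3 with $\kappa=\frac13$, which Lemma 1 allows, and $c=\frac23=1-\kappa$. By the classification, with $\mathrm{PSL}(2,q)=\mathrm{PGL}(2,q)$ for $q$ even, these are all the 3-transitive groups of large degree that are not of type (B). $\square$
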